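\title{The commuting tensor product of operator systems is not associative}

\begin{abstract}
We show that the commuting tensor product $\otimes_c$ of operator systems is not associative. Associativity fails for two copies of a $3$-dimensional commutative operator system $\mathcal S$ and a $4$-dimensional operator system in the group von Neumann algebra of $\mathbb Z_2*\mathbb Z_3$, at matrix level one, with an explicit witness. The mechanism is an interpolation problem in a von Neumann algebra $M\subseteq B(K)$: with two lower and two upper bounds, an interpolant in $B(K)$ yields one in $M$, while with two lower and three upper bounds it need not. We also show that a unital C*-algebra in the middle slot always associates, and that a unital C*-algebra in an outer slot associates with all pairs of operator systems if and only if it is nuclear; the single pair $(\mathcal S,\mathcal S)$ detects this.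
\end{abstract}

\section{Introduction}

\subsection*{The question}
An \emph{operator system} is a subspace $\mathcal T\subseteq B(H)$ that contains the identity and is closed under adjoints, together with the cones $M_n(\mathcal T)^+$ of matrices that are positive as operators on $H^n$. A linear map $\varphi$ is \emph{completely positive} (cp) if its entrywise amplifications $\varphi^{(n)}$ map positive matrices to positive matrices for all $n$, and \emph{ucp} if it is also unital. Operator systems are identified along unital complete order isomorphisms, that is, linear bijections $\varphi$ with $\varphi$ and $\varphi^{-1}$ ucp.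

Let $\mathcal T_1,\mathcal T_2$ be operator systems. If $\varphi_k:\mathcal T_k\to B(H)$ are ucp maps with commuting ranges (we say that they \emph{commute}), let $\varphi_1\cdot\varphi_2$ be the linear map $t_1\otimes t_2\mapsto\varphi_1(t_1)\varphi_2(t_2)$ on the algebraic tensor product. The \emph{commuting tensor product} $\mathcal T_1\otimes_c\mathcal T_2$ of Kavruk, Paulsen, Todorov and Tomforde is the space $\mathcal T_1\otimes\mathcal T_2$ with unit $1\otimes1$, involution $(t_1\otimes t_2)^*=t_1^*\otimes t_2^*$, and cones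
\[
M_n(\mathcal T_1\otimes_c\mathcal T_2)^+=\bigl\{X:\ (\varphi_1\cdot\varphi_2)^{(n)}(X)\ge0\ \text{ for all $H$ and all commuting ucp }\varphi_k:\mathcal T_k\to B(H)\bigr\}.
\]
These are the largest cones for which all maps $\varphi_1\cdot\varphi_2$ are cp: a matrix is positive when it is positive in every situation in which the two systems act, commuting, on one Hilbert space. The result is again an operator system. Indeed, take the pair $t_1\mapsto t_1\otimes1$, $t_2\mapsto1\otimes t_2$ on $H_1\otimes H_2$, for which $\varphi_1\cdot\varphi_2$ is injective, and one witnessing pair for each nonpositive $X$; the direct sum of these maps realizes the cones concretely.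

The construction can therefore be iterated. The following question is posed as an open problem by Dor-On and Russell \cite{DR}.

\medskip
\noindent\textbf{Question.} \emph{Is the canonical linear map $(t_1\otimes t_2)\otimes t_3\mapsto t_1\otimes(t_2\otimes t_3)$ a unital complete order isomorphism $(\mathcal T_1\otimes_c\mathcal T_2)\otimes_c\mathcal T_3\cong\mathcal T_1\otimes_c(\mathcal T_2\otimes_c\mathcal T_3)$ for all operator systems $\mathcal T_1,\mathcal T_2,\mathcal T_3$?}
\medskip

When it is, we say that the triple \emph{associates}; below, $\cong$ between bracketings always refers to this map.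

One would guess that the answer is yes. The minimal tensor product $\mathcal T_1\otimes_{\min}\mathcal T_2\subseteq B(H_1\otimes H_2)$ is associative because the Hilbert space tensor product is. For $\otimes_c$ there is an obvious candidate for the common value of the two bracketings. Call $X\in M_n(\mathcal T_1\otimes\mathcal T_2\otimes\mathcal T_3)$ \emph{triple-positive} if $(\varphi_1\cdot\varphi_2\cdot\varphi_3)^{(n)}(X)\ge0$ for all pairwise commuting ucp maps $\varphi_k:\mathcal T_k\to B(H)$. This notion does not depend on the order of the factors.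

\begin{lemma}\label{lem:triple}
The flip $\mathcal T_1\otimes_c\mathcal T_2\to\mathcal T_2\otimes_c\mathcal T_1$ is a unital complete order isomorphism. A matrix that is positive for one of the two bracketings of $\mathcal T_1\otimes\mathcal T_2\otimes\mathcal T_3$ is triple-positive.
\end{lemma}

\begin{proof}
The flip exchanges $\varphi_1\cdot\varphi_2$ and $\varphi_2\cdot\varphi_1$. If $\varphi_1,\varphi_2,\varphi_3$ commute pairwise, then $\varphi_1\cdot\varphi_2$ is ucp on $\mathcal T_1\otimes_c\mathcal T_2$ and commutes with $\varphi_3$, so $(\varphi_1\cdot\varphi_2,\varphi_3)$ is a test pair for the left bracketing; in the same way $(\varphi_1,\varphi_2\cdot\varphi_3)$ is one for the right bracketing.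
\end{proof}

The converse is the issue. The left bracketing is tested by all commuting pairs $\theta:\mathcal T_1\otimes_c\mathcal T_2\to B(H)$, $\psi:\mathcal T_3\to B(H)$, and $\theta$ need not be a product. One would like to write $\theta\cdot\psi$ as a compression of some $\varphi_1\cdot\varphi_2\cdot\varphi_3$. This means improving $\theta$ while preserving its commutation with $\psi$, that is, working inside the von Neumann algebra $\psi(\mathcal T_3)'$; but the basic tool for improving ucp maps, Arveson's extension theorem, works in $B(H)$.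

\subsection*{Results}
Let $e_1,\dots,e_4$ be the standard basis of $\ell^\infty_4=\mathbb C^4$, let $\varepsilon=(1,1,-1,-1)$, and put
\[
\mathcal S=\{s\in\ell^\infty_4:\ s_1+s_2=s_3+s_4\}=\Bigl\{s:\ \sum_i\varepsilon_is_i=0\Bigr\}.
\]
This $3$-dimensional operator system has basis $e_1+e_3,\ e_2+e_3,\ e_1+e_4$. It consists of the vertex values of affine functions on a square with diagonals $\{1,2\}$ and $\{3,4\}$. For any vector space $E$, an element $\sum_ie_i\otimes\xi_i$ of $\ell^\infty_4\otimes E$ lies in $\mathcal S\otimes E$ if and only if $\sum_i\varepsilon_i\xi_i=0$. Applying this twice, an array $X=\sum_{i,j}e_i\otimes e_j\otimes X_{ij}$ with $X_{ij}\in M_n(\mathcal R)$ represents an element of $M_n(\mathcal S\otimes\mathcal S\otimes\mathcal R)$ if and only if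
\begin{equation}\label{eq:array}
X_{i1}+X_{i2}=X_{i3}+X_{i4}\ \ \text{for all }i,\qquad X_{1j}+X_{2j}=X_{3j}+X_{4j}\ \ \text{for all }j.
\end{equation}

Let $G=\mathbb Z_2*\mathbb Z_3=\langle u,v\mid u^2=v^3=e\rangle$. On $\ell^2(G)$ the representations $\lambda(g)\delta_h=\delta_{gh}$ and $\rho(g)\delta_h=\delta_{hg^{-1}}$ commute. With $\omega=e^{2\pi i/3}$, the spectral projections of $\lambda(u)$ and $\lambda(v)$ are
\[
P_\pm=\tfrac12\bigl(1\pm\lambda(u)\bigr),\qquad Q_j=\tfrac13\bigl(1+\omega^{-j}\lambda(v)+\omega^{j}\lambda(v)^*\bigr)\quad(j=1,2,3),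
\]
so that $\lambda(v)=\sum_j\omega^jQ_j$ and $P_++P_-=Q_1+Q_2+Q_3=1$. They lie in the operator system $\mathcal V=\operatorname{span}\{1,\lambda(u),\lambda(v),\lambda(v)^*\}$, which has dimension $4$ because the four operators send $\delta_e$ to distinct basis vectors.

\begin{theorem}\label{thm:A}
Let $\mathcal R$ be any operator system with $\mathcal V\subseteq\mathcal R\subseteq\lambda(G)''$, for example $\mathcal V$, the reduced group C*-algebra $C^*_\lambda(G)$, or $L(G)=\lambda(G)''$. The array
\[
X=\begin{pmatrix}0&1&1&0\\ P_+&P_-&Q_1&1-Q_1\\ P_+&P_-&1-Q_2&Q_2\\ 0&1&1-Q_3&Q_3\end{pmatrix}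
\]
defines an element of $\mathcal S\otimes\mathcal S\otimes\mathcal R$ that is positive in $\mathcal S\otimes_c(\mathcal S\otimes_c\mathcal R)$ but not positive in $(\mathcal S\otimes_c\mathcal S)\otimes_c\mathcal R$. Hence $\otimes_c$ is not associative.
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] If $A$ is a unital C*-algebra, then $(\mathcal T_1\otimes_cA)\otimes_c\mathcal T_2\cong\mathcal T_1\otimes_c(A\otimes_c\mathcal T_2)$ for all operator systems $\mathcal T_1,\mathcal T_2$.
\item[(2)] For a unital C*-algebra $A$ the following are equivalent: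
\begin{enumerate}
\item[(i)] $A$ is nuclear;
\item[(ii)] $(\mathcal T_1\otimes_c\mathcal T_2)\otimes_cA\cong\mathcal T_1\otimes_c(\mathcal T_2\otimes_cA)$ for all operator systems $\mathcal T_1,\mathcal T_2$;
\item[(iii)] $(\mathcal S\otimes_c\mathcal S)\otimes_cA\cong\mathcal S\otimes_c(\mathcal S\otimes_cA)$ for the single $3$-dimensional system $\mathcal S$ above.
\end{enumerate}
\item[(3)] If one of three operator systems has dimension at most $2$, the triple associates.
\end{enumerate}
\end{theorem}

By Lemma~\ref{lem:triple}, part (2) holds as well with $A$ in the first slot. By part (3) every counterexample has all dimensions at least $3$; Theorem~\ref{thm:A} has dimensions $3,3,4$.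

\subsection*{The mechanism}
Section~\ref{sec:interp} studies the inequalities $c_i\le x\le d_j$ with bounds in a von Neumann algebra $M\subseteq B(K)$ and asks whether a solution in $B(K)$ gives one in $M$. The answer is yes for two lower and two upper bounds, where the group $\mathbb Z_2*\mathbb Z_2$ appears, and no for two lower and three upper bounds, where $\mathbb Z_2*\mathbb Z_3$ appears. Section~\ref{sec:S} translates this into tensor products. A ucp map on $\mathcal S$ encodes a problem of the first kind, so $\mathcal S\otimes_c\mathcal R$ has the simplest possible cones. A ucp map on $\mathcal S\otimes_c\mathcal S$ can encode a problem of the second kind. The right bracketing meets the copies of $\mathcal S$ one at a time, the left bracketing meets them together, and this gives Theorem~\ref{thm:A}. Sections~\ref{sec:Cstar} and~\ref{sec:converse} prove Theorem~\ref{thm:B}.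

\section{Standard facts}\label{sec:facts}

Inner products are linear in the first variable, $M_{sa}$ is the self-adjoint part of $M$, and $1_n$ is the unit of $M_n$. The commutant of a self-adjoint set of operators, such as the range of a ucp map, is a von Neumann algebra.

\begin{enumerate}
\item[(F1)] \emph{Commuting positive operators.} The product of two commuting positive operators is positive. In particular, if $y\in B(H)^+$ commutes with the entries of $Y\in M_n(B(H))^+$, then $(1_n\otimes y)Y\ge0$.
\item[(F2)] \emph{Arveson's extension theorem.} If $\mathcal T\subseteq\mathcal T'$ are operator systems, every ucp map $\mathcal T\to B(H)$ extends to a ucp map $\mathcal T'\to B(H)$.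
\item[(F3)] \emph{Stinespring's theorem.} A ucp map $\Theta:A\to B(H)$ on a unital C*-algebra has the form $\Theta(a)=\Omega^*\pi(a)\Omega$, where $\pi:A\to B(K)$ is a unital $*$-homomorphism, $\Omega:H\to K$ is an isometry, and $\pi(A)\Omega H$ has dense span.
\item[(F4)] \emph{Multiplicative domain.} For such $\Theta$, the set of $a$ with $\Theta(a^*a)=\Theta(a)^*\Theta(a)$ and $\Theta(aa^*)=\Theta(a)\Theta(a)^*$ is a C*-subalgebra, and for $a$ in it $\Theta(ab)=\Theta(a)\Theta(b)$ and $\Theta(ba)=\Theta(b)\Theta(a)$ for all $b\in A$.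
\item[(F5)] \emph{Normal functionals and the Radon--Nikodym theorem.} A von Neumann algebra $M\subseteq B(K)$ is the dual of its space $M_*$ of normal functionals, and each normal positive functional has the form $f(a)=\langle(a\otimes1)\xi,\xi\rangle$ with $\xi\in K\otimes\ell^2$. For such $\xi$, if $f=f_1+\dots+f_n$ with positive $f_i$, there are positive $h_i\in(M\otimes1)'$ with $\sum_ih_i=1$ and $f_i(a)=\langle h_i(a\otimes1)\xi,\xi\rangle$. (On the closure $K_0$ of $(M\otimes1)\xi$ define $h_i$ by $\langle h_i(a\otimes1)\xi,(b\otimes1)\xi\rangle=f_i(b^*a)$; this form is bounded since $f_i\le f$, and the $h_i$ sum to the identity of $K_0$. Extend by $0$ and add the projection onto $K_0^\perp$ to $h_n$.)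
\end{enumerate}

\section{Interpolation in a von Neumann algebra}\label{sec:interp}

Let $M\subseteq B(K)$ be a von Neumann algebra and $c_1,\dots,c_m,d_1,\dots,d_n\in M_{sa}$. An \emph{interpolant} for this \emph{$(m,n)$-problem} is a self-adjoint operator $x$ with $c_i\le x\le d_j$ for all $i,j$. Suppose that there is an interpolant $x^\circ\in B(K)$. Is there one in $M$?

If $m=1$, take $x=c_1$; if $n=1$, take $x=d_1$. If $M$ is \emph{injective}, meaning that there is a ucp map $E:B(K)\to M$ with $E|_M=\mathrm{id}$, take $x=E(x^\circ)$. In general there is an obstruction. Let $P_i,Q_j\in M'$ be positive with $\sum_iP_i=\sum_jQ_j=1$. If $x\in M$ is an interpolant, then by (F1)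
\begin{equation}\label{eq:obstruction}
\sum_jQ_jd_j-\sum_iP_ic_i=\sum_jQ_j(d_j-x)+\sum_iP_i(x-c_i)\ge0 .
\end{equation}
An interpolant outside $M$ need not commute with $P_i,Q_j$ and gives no such inequality. If the $P_i,Q_j$ are projections, the two families are the spectral projections of a unitary representation of $\mathbb Z_m*\mathbb Z_n$. This suggests the test case $M=\rho(\mathbb Z_m*\mathbb Z_n)''$, whose commutant contains the left regular representation.

\subsection*{Two against three}
Every element of $G$ has a unique reduced word, in which the letter $u$ alternates with letters $v^{\pm1}$.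

\begin{proposition}\label{prop:23}
Put $W=\rho(u)$, $Z=\rho(v)$, and
\[
c_1=60W,\qquad c_2=-60W,\qquad d_j=143-42\bigl(\omega^jZ+\omega^{-j}Z^*\bigr)\quad(j=1,2,3).
\]
Let $x^\circ\ge0$ be the diagonal operator on $\ell^2(G)$ with $x^\circ\delta_g=80\,\delta_g$ if the reduced word of $g$ ends in $u$, and $x^\circ\delta_g=45\,\delta_g$ otherwise. Then
\begin{enumerate}
\item[(a)] $c_i\le x^\circ\le d_j$ for all $i,j$;
\item[(b)] $T=\sum_jQ_jd_j-P_+c_1-P_-c_2$ satisfies $\langle T\delta_e,\delta_e\rangle=-1$.
\end{enumerate}
Hence this $(2,3)$-problem in $\rho(G)''$ has an interpolant in $B(\ell^2(G))$ and none in $\rho(G)''$.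
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw (90:0.6)--(210:0.6)--(330:0.6)--cycle;
\foreach \a in {90,210,330}{
\begin{scope}[rotate=\a]
\draw[very thick] (0.6,0)--(1.5,0) (2.4,0.52)--(2.85,1.3) (2.4,-0.52)--(2.85,-1.3);
\draw (1.5,0)--(2.4,0.52)--(2.4,-0.52)--cycle;
\filldraw (1.5,0) circle (0.09) (2.85,1.3) circle (0.09) (2.85,-1.3) circle (0.09);
\filldraw[fill=white] (0.6,0) circle (0.09) (2.4,0.52) circle (0.09) (2.4,-0.52) circle (0.09);
\end{scope}}
\node[right] at (90:0.6) {$e$};
\node[right] at (90:1.5) {$u$};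
\node[above left] at (210:0.6) {$v$};
\node[above] at (210:1.5) {$vu$};
\node[above right] at (330:0.6) {$v^2$};
\node[above] at (330:1.5) {$v^2u$};
\end{tikzpicture}
\caption{Part of the Cayley graph of $G=\langle u,v\mid u^2=v^3=e\rangle$ for right multiplication. Thick edges are the cosets $\{g,gu\}$, triangles are the cosets $\{g,gv,gv^2\}$. Black vertices are the elements whose reduced word ends in $u$. Each thick edge has one black and one white vertex; each triangle has one black and two white vertices, except $\{e,v,v^2\}$.}\label{fig:cayley}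
\end{figure}

\begin{proof}
To show where the numbers come from, we replace $60,42,143$ by positive parameters $\mu,\nu,\beta$, and $80,45$ by positive $x_1,x_0<\beta+\nu$.

\emph{The obstruction.} We have $P_+c_1+P_-c_2=\mu W(P_+-P_-)=\mu\rho(u)\lambda(u)$, and $\sum_j\omega^{j}Q_j=\lambda(v)$, $\sum_j\omega^{-j}Q_j=\lambda(v)^*$. Hence
\[
T=\beta-\mu\,\rho(u)\lambda(u)-\nu\bigl(\rho(v)\lambda(v)+\rho(v)^*\lambda(v)^*\bigr).
\]
Since $\rho(g)\lambda(g)\delta_e=\delta_{geg^{-1}}=\delta_e$, we get $\langle T\delta_e,\delta_e\rangle=\beta-\mu-2\nu$.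

\emph{Lower bounds.} The operator $W$ swaps $\delta_g$ and $\delta_{gu}$, and exactly one of $g,gu$ ends in $u$ (Figure~\ref{fig:cayley}). So $x^\circ\mp\mu W$ is a direct sum of blocks $\begin{pmatrix}x_0&\mp\mu\\\mp\mu&x_1\end{pmatrix}$, and these are positive if and only if
\begin{equation}\label{eq:lower}
x_0x_1\ge\mu^2 .
\end{equation}

\emph{Upper bounds.} The operator $Z$ permutes $\delta_g,\delta_{gv},\delta_{gv^2}$ cyclically. We may take $g$ to be the unique element of its coset that does not end in $v^{\pm1}$. Then on this block $x^\circ=\operatorname{diag}(z,x_0,x_0)$, where $z=x_0$ if $g=e$ and $z=x_1$ otherwise. On the block, $y=\omega^jZ$ has the simple eigenvalues $1,\omega,\omega^2$, so $1+y+y^*=3\eta\eta^*$ for a unit vector $\eta$ with $y\eta=\eta$. As $y$ is a unimodular multiple of a $3$-cycle, all coordinates of $\eta$ have modulus $1/\sqrt3$. Thus $d_j-x^\circ=D-3\nu\,\eta\eta^*$ with $D=\beta+\nu-x^\circ$ positive and invertible. Conjugating by $D^{-1/2}$ shows that this is positive if and only if $3\nu\langle D^{-1}\eta,\eta\rangle\le1$,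 that is,
\begin{equation}\label{eq:upper}
\nu\Bigl(\frac1{\beta+\nu-z}+\frac2{\beta+\nu-x_0}\Bigr)\le1\qquad(z=x_1,x_0).
\end{equation}

\emph{Choice of parameters.} We want \eqref{eq:lower}, \eqref{eq:upper} and $\beta<\mu+2\nu$. The scalar $x_0=x_1=\mu$ lies in $\rho(G)''$ and turns \eqref{eq:upper} into $\beta\ge\mu+2\nu$, which just misses. Now take $x_1=\mu(1+\delta)$ and $x_0=\mu/(1+\delta)$, which keeps equality in \eqref{eq:lower}. At $\delta=0$ the left side of \eqref{eq:upper} for $z=x_1$ has derivative $\nu(\mu-2\mu)/(\beta+\nu-\mu)^2<0$: one vertex of the triangle gets worse and two get better. This leaves room to lower $\beta$. For $\mu=60$ and $\delta=\frac13$ we get $x_1=80$, $x_0=45$, with $x_0x_1=3600=\mu^2$. For $\nu=42$, $\beta=143$, condition \eqref{eq:upper} reads $42\bigl(\frac1{105}+\frac2{140}\bigr)=\frac25+\frac35=1$ for $z=80$ and $42\cdot\frac3{140}=\frac9{10}$ for $z=45$. Finally $\beta-\mu-2\nu=143-60-84=-1$. This proves (a) and (b), and (b) contradicts \eqref{eq:obstruction} if an interpolant exists in $\rho(G)''$.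
\end{proof}

\subsection*{Two against two}
Repeat the computation for $\mathbb Z_2*\mathbb Z_2=\langle u,v\mid u^2=v^2=e\rangle$, with upper bounds $\beta\mp\nu\rho(v)$. The obstruction has the value $\beta-\mu-\nu$ at $\delta_e$. The triangles become edges, the edge $\{u,uv\}$ requires $(\beta-x_0)(\beta-x_1)\ge\nu^2$, and the Cauchy--Schwarz inequality gives
\[
\mu+\nu\le\sqrt{x_0x_1}+\sqrt{(\beta-x_0)(\beta-x_1)}\le\beta .
\]
Nothing is gained, and this is no accident of the ansatz. To prove so, we first show that obstructions of the form \eqref{eq:obstruction}, in the guise of functionals, are the only ones.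

\begin{lemma}\label{lem:sep}
Let $M$ be a von Neumann algebra and $c_1,\dots,c_m,d_1,\dots,d_n\in M_{sa}$ with $m,n\ge1$. If there is no interpolant in $M$, there are normal positive functionals $f_1,\dots,f_m,g_1,\dots,g_n$ on $M$ with $\sum_if_i=\sum_jg_j$ and $\sum_jg_j(d_j)<\sum_if_i(c_i)$.
\end{lemma}

\begin{proof}
The real Banach space $M_{sa}^{m+n}$ is the dual of $(M_*)_{sa}^{m+n}$. Consider the convex cone
\[
\mathcal C=\bigl\{(x-p_1,\dots,x-p_m,\,x+q_1,\dots,x+q_n):\ p_i,q_j\in M^+,\ x\in M_{sa}\bigr\}.
\]
By assumption $(c,d)\notin\mathcal C$. We show that $\mathcal C$ is weak*-closed; by the Krein--\v Smulian theorem it suffices to treat its intersection with each closed ball. If all coordinates have norm at most $R$, then $p_1+q_1=(x+q_1)-(x-p_1)\le2R$, so $\|p_1\|\le2R$, $\|x\|\le3R$, and $\|p_i\|,\|q_j\|\le4R$. So the intersection is the part in the ball of a continuous image of a weak*-compact set of parameters, hence it is weak*-compact. By the Hahn--Banach theorem there is a weak*-continuous real functional $\Lambda(a,b)=\sum_jg_j(b_j)-\sum_if_i(a_i)$,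 with $f_i,g_j\in(M_*)_{sa}$, that is negative at $(c,d)$ and nonnegative on the cone $\mathcal C$. Setting all parameters but one equal to zero gives $f_i(p_i)\ge0$, $g_j(q_j)\ge0$, and $\sum_jg_j(x)-\sum_if_i(x)\ge0$ for all $x\in M_{sa}$; the last is an equality since $x$ may be replaced by $-x$.
\end{proof}

\begin{proposition}\label{prop:22}
Let $M\subseteq B(K)$ be a von Neumann algebra and $c_1,c_2,d_1,d_2\in M_{sa}$. If there is an interpolant $x^\circ\in B(K)$, there is one in $M$.
\end{proposition}

\begin{proof}
Suppose not, and take $f_1,f_2,g_1,g_2$ from Lemma~\ref{lem:sep}. We realize these functionals by two projections that commute with $M$ and then average $x^\circ$ until it commutes with both.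

By (F5), applied to $f=f_1+f_2=g_1+g_2$, there are $\xi\in K\otimes\ell^2$ and $h,k\in(M\otimes1)'$ with $0\le h,k\le1$ such that $h,1-h,k,1-k$ represent $f_1,f_2,g_1,g_2$. On $(K\otimes\ell^2)\otimes\mathbb C^2$ let
\[
U=\begin{pmatrix}2h-1&2\sqrt{h-h^2}\\2\sqrt{h-h^2}&1-2h\end{pmatrix},\qquad V=\begin{pmatrix}2k-1&2\sqrt{k-k^2}\\2\sqrt{k-k^2}&1-2k\end{pmatrix}.
\]
These are self-adjoint, and $U^2=V^2=1$ because $(2h-1)^2+4(h-h^2)=1$. The projections $P=\frac12(1+U)$ and $Q=\frac12(1+V)$ have upper left entries $h$ and $k$. Write $\hat\xi=(\xi,0)$ and $\hat b=b\otimes1\otimes1$ for $b\in B(K)$. For $a\in M$ the operator $\hat a$ commutes with $U$ and $V$, and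
\[
f_1(a)=\langle P\hat a\hat\xi,\hat\xi\rangle,\quad f_2(a)=\langle(1-P)\hat a\hat\xi,\hat\xi\rangle,\quad g_1(a)=\langle Q\hat a\hat\xi,\hat\xi\rangle,\quad g_2(a)=\langle(1-Q)\hat a\hat\xi,\hat\xi\rangle .
\]

Let $w=UV$ and $y_N=\frac1N\sum_{r=0}^{N-1}w^r\widehat{x^\circ}w^{-r}$. Then $\hat c_i\le y_N\le\hat d_j$, since $\hat c_i,\hat d_j$ commute with $w$, and $\|wy_Nw^{-1}-y_N\|\le2\|x^\circ\|/N$. A weak operator cluster point $y$ of the bounded sequence $(y_N)$ commutes with $w$ and satisfies the same inequalities. The operator $UyU$ satisfies them too, and it commutes with $UwU=VU=w^{-1}$, hence with $w$. So $\tilde x=\frac12(y+UyU)$ satisfies $\hat c_i\le\tilde x\le\hat d_j$ and commutes with $U$, with $w$, and with $V=Uw$. By (F1),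
\begin{align*}
0&\le\bigl\langle\bigl[P(\tilde x-\hat c_1)+(1-P)(\tilde x-\hat c_2)+Q(\hat d_1-\tilde x)+(1-Q)(\hat d_2-\tilde x)\bigr]\hat\xi,\hat\xi\bigr\rangle\\
&=g_1(d_1)+g_2(d_2)-f_1(c_1)-f_2(c_2)<0,
\end{align*}
because the terms in $\tilde x$ cancel. This is a contradiction.
\end{proof}

The numbers $m=n=2$ enter only in the averaging: $U,V$ represent the infinite dihedral group $\mathbb Z_2*\mathbb Z_2$, in which the cyclic group generated by $uv$ has index two, and the average is an invariant mean on this amenable group. The operator $\tilde x$ need not come from $M$; it only refutes the separating functionals.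

\section{The system $\mathcal S$ and the counterexample}\label{sec:S}

\subsection*{One copy of $\mathcal S$}
A ucp map on $\ell^\infty_4$ is given by positive operators $y_1,\dots,y_4$ with sum $1$. Its restriction to $\mathcal S$ determines them only up to $y_i\mapsto y_i+\varepsilon_ix$, and $\varepsilon$ has two signs of each kind. So extending a map from $\mathcal S$ is a $(2,2)$-problem.

\begin{lemma}\label{lem:ext}
Let $M\subseteq B(K)$ be a von Neumann algebra and $\varphi:\mathcal S\to M$ a ucp map. There are $y_1,\dots,y_4\in M^+$ with $\varphi(s)=\sum_is_iy_i$ for $s\in\mathcal S$.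
\end{lemma}

\begin{proof}
Put $m_1=\varphi(e_1+e_3)$, $m_2=\varphi(e_2+e_3)$, $m_3=0$, $m_4=\varphi(e_1+e_4)-\varphi(e_1+e_3)$. These lie in $M_{sa}$, and $\varphi(s)=\sum_is_im_i$ holds on the basis of $\mathcal S$. By (F2) there are $y_i^\circ\in B(K)^+$ with $\varphi(s)=\sum_is_iy_i^\circ$. The differences $z_i=y_i^\circ-m_i$ satisfy $z_1+z_3=z_2+z_3=z_1+z_4=0$, so $z_i=\varepsilon_ix^\circ$ with $x^\circ=z_1$. Positivity of the $y_i^\circ$ says that $-m_1,-m_2\le x^\circ\le m_3,m_4$. Proposition~\ref{prop:22} gives $x\in M_{sa}$ with the same inequalities, and $y_i=m_i+\varepsilon_ix$ works.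
\end{proof}

\begin{proposition}\label{prop:cones}
Let $\mathcal R$ be an operator system.
\begin{enumerate}
\item[(a)] An element $X=\sum_je_j\otimes X_j\in M_n(\mathcal S\otimes\mathcal R)$ is positive in $M_n(\mathcal S\otimes_c\mathcal R)$ if and only if $X_j\in M_n(\mathcal R)^+$ for all $j$.
\item[(b)] An element $X\in M_n(\mathcal S\otimes\mathcal S\otimes\mathcal R)$ is positive in $M_n(\mathcal S\otimes_c(\mathcal S\otimes_c\mathcal R))$ if and only if $X_{ij}\in M_n(\mathcal R)^+$ for all $i,j$.
\end{enumerate}
\end{proposition}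

\begin{proof}
(a) Let all $X_j\ge0$ and let $\varphi:\mathcal S\to B(H)$, $\psi:\mathcal R\to B(H)$ be commuting ucp maps. Apply Lemma~\ref{lem:ext} with $M=\psi(\mathcal R)'$. Then $\varphi\cdot\psi$ is the restriction of the map $e_j\otimes r\mapsto y_j\psi(r)$, so $(\varphi\cdot\psi)^{(n)}(X)=\sum_j(1_n\otimes y_j)\psi^{(n)}(X_j)\ge0$ by (F1). It is here that $y_j\in M$ is needed. Conversely, if $\mathcal R\subseteq B(H)$, the pair consisting of $s\mapsto s_j1_H$ and the inclusion of $\mathcal R$ sends $X$ to $X_j$.

(b) Write $X=\sum_ie_i\otimes X_i$ with $X_i=\sum_je_j\otimes X_{ij}$, which lies in $M_n(\mathcal S\otimes\mathcal R)$ by \eqref{eq:array}. Apply (a) with $\mathcal S\otimes_c\mathcal R$ in place of $\mathcal R$, and then (a) to each $X_i$.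
\end{proof}

\subsection*{Two copies of $\mathcal S$}
A map $s\otimes s'\mapsto\sum_{i,j}s_is'_jm_{ij}$ on $\mathcal S\otimes\mathcal S$ does not change if a multiple of $\varepsilon$ is added to a row or a column of $(m_{ij})$. Add $x\varepsilon$ to row $2$ and to column $4$. At the crossing the contributions $\varepsilon_4$ and $\varepsilon_2$ cancel, and what remains is $+x$ in positions $(1,4),(2,1),(2,2)$ and $-x$ in positions $(2,3),(3,4),(4,4)$. This is room for two lower and three upper bounds; position $(1,4)$ is filled with a harmless constant $\kappa$.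

\begin{lemma}\label{lem:code}
Let $M\subseteq B(H)$ be a von Neumann algebra, $c_1,c_2,d_1,d_2,d_3\in M_{sa}$, $\kappa\in\mathbb R$, and
\[
(m_{ij})=\begin{pmatrix}0&0&0&\kappa\\-c_1&-c_2&d_1&0\\0&0&0&d_2\\0&0&0&d_3\end{pmatrix},\qquad\theta_0:\mathcal S\otimes\mathcal S\to M,\quad\theta_0(s\otimes s')=\sum_{i,j}s_is'_jm_{ij}.
\]
\begin{enumerate}
\item[(a)] If there is an interpolant $x^\circ\in B(H)$ with $\kappa+x^\circ\ge0$, then $\theta_0$ is cp on $\mathcal S\otimes_c\mathcal S$.
\item[(b)] If there are $y_{ij}\in M^+$ with $\theta_0(s\otimes s')=\sum_{i,j}s_is'_jy_{ij}$ for all $s,s'\in\mathcal S$, then there is an interpolant in $M$.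
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $y^\circ_{ij}=m_{ij}+(\delta_{i2}\varepsilon_j+\varepsilon_i\delta_{j4})x^\circ$. For $s,s'\in\mathcal S$ we have $\sum_{i,j}s_is'_j(\delta_{i2}\varepsilon_j+\varepsilon_i\delta_{j4})=s_2\sum_j\varepsilon_js'_j+s'_4\sum_i\varepsilon_is_i=0$, so $\theta_0(s\otimes s')=\sum_{i,j}s_is'_jy^\circ_{ij}$. Explicitly,
\[
(y^\circ_{ij})=\begin{pmatrix}0&0&0&\kappa+x^\circ\\x^\circ-c_1&x^\circ-c_2&d_1-x^\circ&0\\0&0&0&d_2-x^\circ\\0&0&0&d_3-x^\circ\end{pmatrix},
\]
and all entries are positive. If $Y=\sum_{i,j}e_i\otimes e_j\otimes Y_{ij}\in M_n(\mathcal S\otimes_c\mathcal S)^+$, then $Y_{ij}\in M_n^+$ by Proposition~\ref{prop:cones}(a) with $\mathcal R=\mathcal S$. Hence $\theta_0^{(n)}(Y)=\sum_{i,j}Y_{ij}\otimes y^\circ_{ij}\ge0$.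

(b) We compare $\sum s_is_j'y_{ij}$ with $\sum s_is_j'm_{ij}$ on five elements; note that $e_2+e_4\in\mathcal S$.
\begin{itemize}
\item $(e_1+e_3)\otimes(e_1+e_3)$: $y_{11}+y_{13}+y_{31}+y_{33}=0$, so $y_{31}=y_{33}=0$.
\item $(e_2+e_3)\otimes(e_1+e_3)$: $y_{21}+y_{23}=d_1-c_1$. Put $x=c_1+y_{21}=d_1-y_{23}\in M_{sa}$; then $c_1\le x\le d_1$.
\item $(e_2+e_3)\otimes(e_2+e_3)$: $y_{22}+y_{23}+y_{32}=d_1-c_2$, so $x-c_2=y_{22}+y_{32}\ge0$.
\item $(e_2+e_3)\otimes(e_1+e_4)$: $y_{21}+y_{24}+y_{34}=d_2-c_1$, so $d_2-x=y_{24}+y_{34}\ge0$.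
\item $(e_2+e_4)\otimes(e_1+e_4)$: $y_{21}+y_{24}+y_{41}+y_{44}=d_3-c_1$, so $d_3-x=y_{24}+y_{41}+y_{44}\ge0$.\qedhere
\end{itemize}
\end{proof}

Together with Proposition~\ref{prop:23}, the lemma shows that the analogue of Lemma~\ref{lem:ext} fails for $\mathcal S\otimes_c\mathcal S\subseteq\ell^\infty_{16}$. The witness $X$ of Theorem~\ref{thm:A} is designed so that $\sum m_{ij}X_{ij}$ is the obstruction $T$. This calls for $X_{21}=P_+$, $X_{22}=P_-$, $X_{23}=Q_1$, $X_{34}=Q_2$, $X_{44}=Q_3$, and we take $X_{14}=0$. Adding the conditions \eqref{eq:array} for row $2$ and column $4$ gives $X_{14}+X_{21}+X_{22}=X_{23}+X_{34}+X_{44}$, which is the relation $P_++P_-=Q_1+Q_2+Q_3$. The other entries complete the array to a positive solution of \eqref{eq:array}.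

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We check \eqref{eq:array}. In every row both sides equal $1$: the rows read $0+1=1+0$, $P_++P_-=Q_1+(1-Q_1)$, $P_++P_-=(1-Q_2)+Q_2$, $0+1=(1-Q_3)+Q_3$. The columns read $0+P_+=P_++0$, $1+P_-=P_-+1$, $1+Q_1=(1-Q_2)+(1-Q_3)$, $0+(1-Q_1)=Q_2+Q_3$, and the last two follow from $\sum_jQ_j=1$. All entries are projections in $\mathcal V\subseteq\mathcal R$, so $X$ is positive in $\mathcal S\otimes_c(\mathcal S\otimes_c\mathcal R)$ by Proposition~\ref{prop:cones}(b).

Apply Lemma~\ref{lem:code}(a) to $M=\rho(G)''$, the bounds and the interpolant $x^\circ\ge0$ of Proposition~\ref{prop:23}, and $\kappa=0$. Since $c_1+c_2=0$ and $\sum_j\omega^{\pm j}=0$, we have $\theta_0(1\otimes1)=3\cdot143=429$. So $\theta=\frac1{429}\theta_0$ is a ucp map on $\mathcal S\otimes_c\mathcal S$ with range in $\rho(G)''$. It commutes with the inclusion $\psi:\mathcal R\to B(\ell^2(G))$ because $\mathcal R\subseteq\lambda(G)''$. The map $429\,\theta\cdot\psi$ is the restriction of $e_i\otimes e_j\otimes r\mapsto m_{ij}r$, so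
\[
429\,(\theta\cdot\psi)(X)=\sum_{i,j}m_{ij}X_{ij}=-c_1P_+-c_2P_-+d_1Q_1+d_2Q_2+d_3Q_3=T .
\]
Since $\langle T\delta_e,\delta_e\rangle=-1$, the element $X$ is not positive in $(\mathcal S\otimes_c\mathcal S)\otimes_c\mathcal R$.
\end{proof}

\begin{remark}
Call $\mathcal T$ \emph{$(\min,c)$-nuclear} if $\mathcal T\otimes_{\min}\mathcal R=\mathcal T\otimes_c\mathcal R$ for all $\mathcal R$. As $\ell^\infty_4$ acts diagonally, positivity in $\mathcal S\otimes_{\min}\mathcal R$ is also entrywise positivity, so $\mathcal S$ is $(\min,c)$-nuclear by Proposition~\ref{prop:cones}(a). The system $\mathcal S\otimes_c\mathcal S=\mathcal S\otimes_{\min}\mathcal S\subseteq\ell^\infty_{16}$ is not: $X$ is positive in $(\mathcal S\otimes_c\mathcal S)\otimes_{\min}\mathcal V$, having positive entries, but not in $(\mathcal S\otimes_c\mathcal S)\otimes_c\mathcal V$.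
\end{remark}

\section{Triples that associate}\label{sec:Cstar}

\subsection*{A C*-algebra inside the bracket}
When one factor of the inner bracket is a C*-algebra, the dilation described in the introduction exists: the Stinespring space of that factor carries all three maps.

\begin{proposition}\label{prop:inner}
Let $A$ be a unital C*-algebra and $\mathcal T,\mathcal R$ operator systems. A matrix is positive for $(\mathcal T\otimes_cA)\otimes_c\mathcal R$ if and only if it is triple-positive.
\end{proposition}

\begin{proof}
One direction is Lemma~\ref{lem:triple}. For the other, let $\theta:\mathcal T\otimes_cA\to B(H)$ and $\psi:\mathcal R\to B(H)$ be commuting ucp maps. The map $a\mapsto1\otimes a$ is ucp into $\mathcal T\otimes_cA$, since every $\varphi_1\cdot\varphi_2$ composed with it is $\varphi_2$. Let $(\pi,\Omega,K)$ be as in (F3) for $a\mapsto\theta(1\otimes a)$.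

\emph{A positive matrix.} Let $[t_{kl}]\in M_m(\mathcal T)^+$ and $a_{ki}\in A$ for $k\le m$, $i\le p$. We claim that
\begin{equation}\label{eq:schur}
[\,t_{kl}\otimes a_{ki}^*a_{lj}\,]_{(k,i),(l,j)}\in M_{mp}(\mathcal T\otimes_cA)^+ .
\end{equation}
For commuting ucp maps $\varphi_1,\varphi_2$ into $B(L)$, the matrices $[\varphi_1(t_{kl})]$ and $[\varphi_2(a_{k'i}^*a_{l'j})]$ are positive, and each entry of one commutes with each entry of the other. Let them act on legs $1,3$ and on legs $2,3$ of $\mathbb C^m\otimes\mathbb C^{mp}\otimes L$. They commute, so their product is positive, and its entries are $\varphi_1(t_{kl})\varphi_2(a_{k'i}^*a_{l'j})$. The principal submatrix with $k'=k$, $l'=l$ is the image of \eqref{eq:schur}.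

\emph{Lifting $\mathcal T$.} For $t\in\mathcal T$ let $B_t$ be the sesquilinear form on $A\otimes H$ with $B_t(a\otimes\xi,b\otimes\eta)=\langle\theta(t\otimes b^*a)\xi,\eta\rangle$. If $t\ge0$, then \eqref{eq:schur} with $m=1$, applied to $t$ and to $\|t\|1-t$, gives $0\le B_t\le\|t\|B_1$, and $B_1$ is the pullback of the inner product of $K$ under $a\otimes\xi\mapsto\pi(a)\Omega\xi$. As $\mathcal T$ is spanned by positive elements, there is a unital linear map $\tau:\mathcal T\to B(K)$ with
\[
\langle\tau(t)\pi(a)\Omega\xi,\pi(b)\Omega\eta\rangle=\langle\theta(t\otimes b^*a)\xi,\eta\rangle .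
\]
For $\zeta_k=\sum_i\pi(a_{ki})\Omega\xi_{ki}$ we have $\sum_{k,l}\langle\tau(t_{kl})\zeta_l,\zeta_k\rangle=\sum\langle\theta(t_{kl}\otimes a_{ki}^*a_{lj})\xi_{lj},\xi_{ki}\rangle\ge0$ by \eqref{eq:schur}, so $\tau$ is ucp. For $a'\in A$, the operators $\tau(t)\pi(a')$ and $\pi(a')\tau(t)$ both have matrix coefficients $\langle\theta(t\otimes b^*a'a)\xi,\eta\rangle$, so $\tau$ commutes with $\pi$. Taking $b=1$ gives $\Omega^*\tau(t)\pi(a)\Omega=\theta(t\otimes a)$.

\emph{Lifting $\mathcal R$.} This is Arveson's commutant lifting. Each $y\in\psi(\mathcal R)''$ commutes with the range of $\theta$, which lies in $\psi(\mathcal R)'$. For $a_1,\dots,a_p\in A$, the matrix $\Gamma=[\theta(1\otimes a_i^*a_j)]\ge0$ and its square root commute with $1_p\otimes y$, so for $\xi=(\xi_j)\in H^p$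
\[
\Bigl\|\sum_j\pi(a_j)\Omega y\xi_j\Bigr\|^2=\|\Gamma^{1/2}(1_p\otimes y)\xi\|^2\le\|y\|^2\|\Gamma^{1/2}\xi\|^2=\|y\|^2\Bigl\|\sum_j\pi(a_j)\Omega\xi_j\Bigr\|^2 .
\]
Hence $\sigma(y)\pi(a)\Omega\xi=\pi(a)\Omega y\xi$ defines a unital homomorphism $\sigma:\psi(\mathcal R)''\to\pi(A)'$ with $\sigma(y)\Omega=\Omega y$. For $t\in\mathcal T$,
\[
\langle\tau(t)\sigma(y)\pi(a)\Omega\xi,\pi(b)\Omega\eta\rangle=\langle\theta(t\otimes b^*a)y\xi,\eta\rangle=\langle\theta(t\otimes b^*a)\xi,y^*\eta\rangle=\langle\tau(t)\pi(a)\Omega\xi,\sigma(y^*)\pi(b)\Omega\eta\rangle,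
\]
that is, $\tau(t)\sigma(y)=\sigma(y^*)^*\tau(t)$. With $t=1$ this shows that $\sigma$ preserves adjoints, and then it shows that $\sigma$ commutes with $\tau$.

So $\tau,\pi,\sigma\psi$ are pairwise commuting ucp maps with $\Omega^*\tau(t)\pi(a)\sigma(\psi(r))\Omega=\theta(t\otimes a)\psi(r)$. If $X$ is triple-positive, $(\theta\cdot\psi)^{(n)}(X)$ is a compression of a positive operator.
\end{proof}

The multiplication of $A$ is used in the expression $\theta(t\otimes b^*a)$, which has no meaning for an operator system; Theorem~\ref{thm:A} and Lemma~\ref{lem:triple} show that the proposition fails with $\mathcal S$ in place of $A$.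

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
The left bracketing has the triple-positive cones by Proposition~\ref{prop:inner}. Flips identify the right bracketing with $(\mathcal T_2\otimes_cA)\otimes_c\mathcal T_1$, which has them too.
\end{proof}

\subsection*{A nuclear C*-algebra outside the bracket}
For C*-algebras $A,B$, the completions of $A\otimes B$ in the largest and in the smallest (spatial) C*-norm are written $A\otimes_{\max}B$ and $A\otimes_{\min}B$. We write $A\otimes_{\max}B=A\otimes_{\min}B$ if the two norms agree, and $A$ is \emph{nuclear} if this holds for all $B$. We use the standard equivalent form: a unital $A$ is nuclear if and only if there are nets of ucp maps $\Phi_\iota:A\to M_{k_\iota}$, $\Psi_\iota:M_{k_\iota}\to A$ with $\|\Psi_\iota\Phi_\iota(a)-a\|\to0$ for all $a\in A$.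

\begin{proof}[Proof of Theorem~\ref{thm:B}(2), (i)$\Rightarrow$(ii)]
A flip identifies $\mathcal T_1\otimes_c(\mathcal T_2\otimes_cA)$ with $(\mathcal T_2\otimes_cA)\otimes_c\mathcal T_1$, so it has the triple-positive cones. Put $\mathcal E=\mathcal T_1\otimes_c\mathcal T_2$. By Lemma~\ref{lem:triple} it remains to show that a triple-positive $X\in M_n(\mathcal T_1\otimes\mathcal T_2\otimes A)$ has $(\theta\cdot\psi)^{(n)}(X)\ge0$ for commuting ucp maps $\theta:\mathcal E\to B(H)$ and $\psi:A\to B(H)$. The idea is that a matrix algebra in the third slot only changes the matrix level.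

Fix $\iota$, drop it from the notation, and put $X'=(\mathrm{id}\otimes\Phi)^{(n)}(X)\in M_n(\mathcal E\otimes M_k)=M_{nk}(\mathcal E)$. For commuting ucp maps $\varphi_1,\varphi_2$ of $\mathcal T_1,\mathcal T_2$ into $B(L)$, the operator $(\varphi_1\cdot\varphi_2)^{(nk)}(X')$ is the image of $X$ under the commuting triple $\varphi_1\otimes1$, $\varphi_2\otimes1$, $1\otimes\Phi$ on $L\otimes\mathbb C^k$, hence positive. So $X'\in M_{nk}(\mathcal E)^+$, and $\theta^{(nk)}(X')=\sum_{i,j}Y_{ij}\otimes e_{ij}\ge0$, where the $e_{ij}$ are the matrix units of $M_k$ and $Y_{ij}\in M_n(\theta(\mathcal E))$.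

The map $\gamma=\psi\Psi:M_k\to\theta(\mathcal E)'$ is cp and $[e_{ij}]\in M_k(M_k)^+$, so $[\gamma(e_{ij})]\ge0$. Its positive square root $[w_{li}]$ has entries in $\theta(\mathcal E)'$, and $\gamma(e_{ij})=\sum_lw_{li}^*w_{lj}$. Therefore
\[
(\theta\cdot\psi\Psi\Phi)^{(n)}(X)=\sum_{i,j}Y_{ij}\bigl(1_n\otimes\gamma(e_{ij})\bigr)=\sum_l\sum_{i,j}(1_n\otimes w_{li})^*Y_{ij}(1_n\otimes w_{lj})\ge0 .
\]
The entries of $X$ are finite sums of elementary tensors, so the left side converges in norm to $(\theta\cdot\psi)^{(n)}(X)$ along the net.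
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
An operator system of dimension at most $2$ is $\mathbb C$ or $\operatorname{span}\{1,a\}$ with $a=a^*$ not a scalar. After an affine change, the spectrum of $a$ lies in $[0,1]$ and contains $0$ and $1$. For $B_0,B_1\in M_n$, the matrix $B_0\otimes(1-a)+B_1\otimes a$ is positive if and only if $(1-z)B_0+zB_1\ge0$ for all $z$ in the spectrum, that is, if and only if $B_0,B_1\ge0$. So the system is isomorphic to the C*-algebra $A=\mathbb C^2$. Both $\mathbb C$ and $\mathbb C^2$ are nuclear (embed in the diagonal matrices and compress back). In the middle slot use (1), and in the third slot (i)$\Rightarrow$(ii). In the first slot, flips and (ii) give $(A\otimes_c\mathcal T_1)\otimes_c\mathcal T_2\cong\mathcal T_2\otimes_c(\mathcal T_1\otimes_cA)\cong(\mathcal T_2\otimes_c\mathcal T_1)\otimes_cA\cong A\otimes_c(\mathcal T_1\otimes_c\mathcal T_2)$, and the composite is the canonical map.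
\end{proof}

\section{Associativity with $\mathcal S,\mathcal S$ forces nuclearity}\label{sec:converse}

The implication (ii)$\Rightarrow$(iii) of Theorem~\ref{thm:B}(2) is a special case. We prove (iii)$\Rightarrow$(i). For a discrete group $\Gamma$, let $C^*(\Gamma)$ be the full group C*-algebra, whose unital representations correspond to the unitary representations of $\Gamma$, and let $\mathbb F_\infty$ be the free group on countably many generators. We use the following theorems.

\begin{enumerate}
\item[(N1)] If $B_0\subseteq B$, then $B_0\otimes_{\min}N\subseteq B\otimes_{\min}N$ isometrically. If $E:B\to B_0$ is ucp, then $E\otimes\mathrm{id}$ extends to a ucp map $B\otimes_{\max}N\to B_0\otimes_{\max}N$.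
\item[(N2)] (Kirchberg \cite{Ki}.) If $C^*(\mathbb F_\infty)\otimes_{\max}N=C^*(\mathbb F_\infty)\otimes_{\min}N$ for a unital C*-algebra $N\subseteq B(H)$, then $N$ has the \emph{weak expectation property}: there is a ucp map $B(H)\to N^{**}$ that restricts to the canonical inclusion on $N$.
\item[(N3)] The commutant of an injective von Neumann algebra is injective.
\item[(N4)] (Choi--Effros, Connes.) If the von Neumann algebra $A^{**}$ is injective, then $A$ is nuclear.
\end{enumerate}

Let $A$ satisfy (iii). Let $\pi:A\to B(H)$ be the universal representation, so that $\pi(A)''\cong A^{**}$, and let $N=\pi(A)'$. For $k\ge1$ let $\pi_k=1_k\otimes\pi$ on $H^k$, and $N_k=M_k(N)=\pi_k(A)'$. The plan is to pass from (iii) to $(2,3)$-interpolation in $N_k$, from there to $C^*(G)\otimes_{\max}N=C^*(G)\otimes_{\min}N$, and from there to injectivity of $N$.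

\subsection*{Step 1: a $(2,3)$-problem in $N_k$ with an interpolant $x^\circ\in B(H^k)$ has one in $N_k$}
Choose $\kappa\ge\|x^\circ\|$ so large that $\Delta=\kappa+d_1+d_2+d_3-c_1-c_2\in N_k$ is positive and invertible. With $\theta_0$ as in Lemma~\ref{lem:code} we have $\theta_0(1\otimes1)=\Delta$, so $\theta=\Delta^{-1/2}\theta_0(\cdot)\Delta^{-1/2}$ is a ucp map $\mathcal S\otimes_c\mathcal S\to N_k$ by part (a). It commutes with $\pi_k$, so $\theta\cdot\pi_k$ is ucp on $(\mathcal S\otimes_c\mathcal S)\otimes_cA$. By (iii) it is ucp on $\mathcal S\otimes_c(\mathcal S\otimes_cA)$; this is the only use of the hypothesis. By Proposition~\ref{prop:cones}(b) the latter system is $\mathcal S\otimes\mathcal S\otimes A$ with the order inherited from the C*-algebra $\ell^\infty_4\otimes\ell^\infty_4\otimes A=A^{16}$. By (F2), $\theta\cdot\pi_k$ extends to a ucp map $\Theta:A^{16}\to B(H^k)$.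

The extension is taken in $B(H^k)$, but it remembers $A$: since $\Theta(1\otimes1\otimes a)=\pi_k(a)$ is a $*$-homomorphism in $a$, the algebra $1\otimes1\otimes A$ lies in the multiplicative domain. As $e_i\otimes e_j\otimes1$ is central, (F4) shows that $\Theta(e_i\otimes e_j\otimes1)$ commutes with $\pi_k(A)$. Thus $y_{ij}=\Delta^{1/2}\Theta(e_i\otimes e_j\otimes1)\Delta^{1/2}\in N_k^+$, and $\sum s_is'_jy_{ij}=\Delta^{1/2}\theta(s\otimes s')\Delta^{1/2}=\theta_0(s\otimes s')$ for $s,s'\in\mathcal S$. Lemma~\ref{lem:code}(b) gives an interpolant in $N_k$.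

\subsection*{Step 2: $C^*(G)\otimes_{\max}N=C^*(G)\otimes_{\min}N$}
In $C^*(G)$ let $u=p_1-p_2$ and $v=\sum_j\omega^jq_j$ be the spectral decompositions of the canonical unitaries, and let $\mathcal V_f=\operatorname{span}\{p_i,q_j\}$, an operator system containing $u$ and $v$. Since $q_3=p_1+p_2-q_1-q_2$ and $\lambda$ maps $\mathcal V_f$ onto the $4$-dimensional space $\mathcal V$, the elements $p_1,p_2,q_1,q_2$ form a basis. We first compare the two orders on $\mathcal V_f\otimes N$. Let $\mathcal Z\in M_k(\mathcal V_f\otimes N)=\mathcal V_f\otimes N_k$ be positive in $M_k(C^*(G)\otimes_{\min}N)\subseteq C^*(G)\otimes_{\min}B(H^k)$. Write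
\[
\mathcal Z=\sum_jq_j\otimes d_j-\sum_ip_i\otimes c_i,\qquad d_3=0 .
\]
The coefficients are unique, so $c_i,d_j\in(N_k)_{sa}$ because $\mathcal Z=\mathcal Z^*$.

\emph{Claim: this $(2,3)$-problem has an interpolant in $B(H^k)$.} Otherwise Lemma~\ref{lem:sep} for $B(H^k)$ gives normal positive $f_i,g_j$ with $f_1+f_2=g_1+g_2+g_3$ and $\sum_jg_j(d_j)<\sum_if_i(c_i)$. As $(B(H^k)\otimes1)'=1\otimes B(\ell^2)$, fact (F5) gives $\xi\in H^k\otimes\ell^2$ and positive $h_i,h'_j\in B(\ell^2)$ with $\sum_ih_i=\sum_jh'_j=1$, $f_i(b)=\langle(b\otimes h_i)\xi,\xi\rangle$ and $g_j(b)=\langle(b\otimes h'_j)\xi,\xi\rangle$. We dilate both families to projections on one space. The map $\eta\mapsto(h_1^{1/2}\eta,h_2^{1/2}\eta)$ is an isometry $\ell^2\to\ell^2\oplus\ell^2$. Identifying $\ell^2$ with its range, with complement $L_1$, the coordinate projections become projections on $\ell^2\oplus L_1$ with sum $1$ and compressions $h_1,h_2$ (Naimark's dilation). The map $\eta\mapsto(h_j'^{1/2}\eta)_{j=1}^3$ gives in the same way three projections on $\ell^2\oplus L_2$ with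 compressions $h'_j$. On $L=\ell^2\oplus L_1\oplus L_2$ add the projection onto $L_2$ to one member of the first family and the projection onto $L_1$ to one member of the second. The resulting families $\tilde p_i,\tilde q_j$ define unitaries $\tilde p_1-\tilde p_2$ and $\sum_j\omega^j\tilde q_j$ whose square and cube, respectively, equal $1$. Since $G$ is the free product, they define a representation $\varpi$ of $C^*(G)$ on $L$ with $\varpi(p_i)=\tilde p_i$, $\varpi(q_j)=\tilde q_j$. The representation $z\otimes b\mapsto b\otimes\varpi(z)$ of $C^*(G)\otimes_{\min}B(H^k)$ on $H^k\otimes L$ sends $\mathcal Z$ to a positive operator, whose value at $\xi\in H^k\otimes\ell^2\subseteq H^k\otimes L$ is $\sum_jg_j(d_j)-\sum_if_i(c_i)<0$. This contradiction proves the claim.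

By Step 1 there is an interpolant $x\in N_k$. Since $\sum_ip_i=\sum_jq_j=1$,
\[
\mathcal Z=\sum_ip_i\otimes(x-c_i)+\sum_jq_j\otimes(d_j-x).
\]
Each term has the form $b^*b$ with $b$ in the algebraic tensor product $C^*(G)\otimes N_k$, for instance $b=p_i\otimes(x-c_i)^{1/2}$, so $\mathcal Z$ is positive in $M_k(C^*(G)\otimes_{\max}N)$. This holds for all $k$, so the identity map of $\mathcal V_f\otimes N$ is ucp from the order of $C^*(G)\otimes_{\min}N$ to that of $C^*(G)\otimes_{\max}N\subseteq B(L')$, for a faithful unital representation on some $L'$. By (F2) it extends to a ucp map $J:C^*(G)\otimes_{\min}N\to B(L')$. The map $J$ sends the unitaries $u\otimes1$, $v\otimes1$ to unitaries and is a $*$-homomorphism on $1\otimes N$, so all these elements lie in its multiplicative domain. They generate $C^*(G)\otimes_{\min}N$, so $J$ is a $*$-homomorphism by (F4). Its composition with the canonical surjection $C^*(G)\otimes_{\max}N\to C^*(G)\otimes_{\min}N$ is a $*$-homomorphism that fixes the generators, hence is the identity. So the surjection is injective,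 and the norms agree.

\subsection*{Step 3: $A$ is nuclear}
The kernel of the natural map $\Gamma_1*\Gamma_2\to\Gamma_1\times\Gamma_2$ is free on the commutators $[g_1,g_2]$ with $g_k\in\Gamma_k\setminus\{e\}$. For $G$ this kernel, the commutator subgroup, is free of rank $2$, and if $a,b$ are free generators, the elements $b^rab^{-r}$ $(r\in\mathbb Z)$ generate a subgroup $F\cong\mathbb F_\infty$ freely.

We pass from $G$ to $F$ by a conditional expectation. Define $E(g)=g\in C^*(F)$ for $g\in F$ and $E(g)=0$ otherwise. For $g_1,\dots,g_n\in G$, the matrix $[E(g_i^{-1}g_j)]$ splits into blocks according to the cosets $g_iF$; writing $g_i=g\gamma_i$ with $\gamma_i\in F$ within one coset, the block is $[\gamma_i^*\gamma_j]\ge0$. So $E$ is positive definite with $E(e)=1$, and such a function is the compression of a unitary representation of $G$. Hence $E$ extends to a ucp map $E:C^*(G)\to C^*(F)$, which is a left inverse of the natural $*$-homomorphism $j:C^*(F)\to C^*(G)$. Thus $j$ is injective, and by (N1) the contraction $E\otimes\mathrm{id}$ is a left inverse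 of $j\otimes\mathrm{id}$ on the maximal tensor products, so $j\otimes\mathrm{id}$ is isometric there. For $z$ in the algebraic tensor product $C^*(F)\otimes N$, Step 2 and (N1) give
\[
\|z\|_{\max}=\|(j\otimes\mathrm{id})z\|_{\max}=\|(j\otimes\mathrm{id})z\|_{\min}=\|z\|_{\min}.
\]
By (N2) there is a ucp map $B(H)\to N^{**}$ fixing $N$. The adjoint of the inclusion $N_*\subseteq N^*$ is a normal unital $*$-homomorphism $N^{**}\to N$ extending $\mathrm{id}_N$. The composition is a ucp map $B(H)\to N$ fixing $N$, so $N$ is injective. By (N3), $N'=\pi(A)''\cong A^{**}$ is injective, and by (N4), $A$ is nuclear. This completes the proof of Theorem~\ref{thm:B}. \qed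

\begin{thebibliography}{9}

\bibitem{DR} Adam Dor-On and Travis B. Russell, \emph{Products and factorization in operator systems}, arXiv:2511.04352 (2025).

\bibitem{Ki} Kirchberg, Invent. Math. \textbf{112} (1993).

\end{thebibliography}
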